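\title{The generation problem of Thompson's group $V$ is undecidable}

\begin{abstract}
An element of Richard Thompson's simple group $V$ is given by a finite table of binary words. We prove that no algorithm decides whether a finite set of such tables generates $V$. From a finite group presentation we compute a finite subset of $V$ that generates $V$ if and only if the presented group is trivial. We then show that, for a suitable fixed $a\in V$, the set of $b\in V$ with $\langle a,b\rangle=V$ is $\Sigma^0_1$-complete. The main tool is a locally constant cocycle on $V$ with values in a group $U$. It attaches a proper subgroup of $V$ to every nontrivial quotient of $U$.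
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\{0,1\}^*$ be the set of finite binary words and $C=\{0,1\}^\omega$ the Cantor space. A \emph{prefix code} is a set $P\subset\{0,1\}^*$ in which no word is a proper prefix of another; it is \emph{maximal} if it is not properly contained in another prefix code. A \emph{table} is a bijection $\varphi\colon P\to P'$ between finite maximal prefix codes. It determines the homeomorphism $pz\mapsto\varphi(p)z$ $(p\in P,\ z\in C)$ of $C$. These homeomorphisms form a group under composition. This is Richard Thompson's finitely presented infinite simple group $V$, also denoted $G_{2,1}$ by Higman.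

The \emph{generation problem} of $V$ has as input a finite set $\Gamma\subset V$, given by tables, and asks whether $\Gamma$ generates $V$. The question whether this problem is decidable is posed by Birget~\cite{Birget}. The answer is no.

\begin{theorem}\label{thm:A}
There is an algorithm which, given a finite group presentation $\mathcal P=\langle X\mid R\rangle$ with $X\neq\emptyset$, computes a finite set $\Gamma_{\mathcal P}\subset V$ such that $\langle\Gamma_{\mathcal P}\rangle=V$ if and only if the group presented by $\mathcal P$ is trivial. Hence the generation problem of $V$ is undecidable.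
\end{theorem}

The sharp form uses the language of computability. A set of natural numbers, or of finite objects such as tables, is $\Sigma^0_1$ if it is recursively enumerable. A \emph{many-one reduction} of $J$ to $J'$ is a computable map $h$ with $i\in J\iff h(i)\in J'$. A $\Sigma^0_1$ set is \emph{$\Sigma^0_1$-complete} if every $\Sigma^0_1$ set many-one reduces to it; the halting set is an example, and no such set is decidable. A set of elements of $V$ is identified with the set of all tables of its elements.

\begin{theorem}\label{thm:B}
There is a fixed $a\in V$ such that $\{b\in V:\langle a,b\rangle=V\}$ is $\Sigma^0_1$-complete under many-one reductions, and in particular undecidable.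
\end{theorem}

The class $\Sigma^0_1$ is the exact complexity of the generation problem. Tables can be multiplied and compared (Section~\ref{sec:conv}), so one can fix a finite generating set of $V$ and, given $\Gamma$, search for expressions of these generators as words in $\Gamma\cup\Gamma^{-1}$; the search stops if and only if $\langle\Gamma\rangle=V$. Thus the generation problem is $\Sigma^0_1$-complete, already for two-element sets with one element fixed. The number two is optimal: $V$ is not cyclic, since permuting the words $00,01,10$ of the code $\{0,1\}^2$ gives a copy of the symmetric group $S_3$, so no set with at most one element generates $V$.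

\subsection*{Certificates of non-generation}
Because generation is semi-decidable, the problem asks whether \emph{non}-generation can always be certified. Natural certificates exist. The elements of $\Gamma$ may all preserve a proper clopen subset of $C$. Or they may all have tables with $|\varphi(p)|=|p|$; then $\langle\Gamma\rangle$ preserves the uniform measure on $C$ and misses the element $0\mapsto00$, $10\mapsto01$, $11\mapsto1$. With so explicit a group one may hope for a complete list of such obstructions. The theorems show that the proper subgroups of $V$ are too varied for that.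

A model for the proof is a fiber product. Let $F$ be free on a finite set $X$, let $R\subset F$ be finite with normal closure $\langle\langle R\rangle\rangle$, and let $\pi\colon F\to Q=F/\langle\langle R\rangle\rangle$. The subgroup $\{(g,h):\pi g=\pi h\}$ of $F\times F$ is generated by the elements $(x,x)$, $x\in X$, and $(r,1)$, $r\in R$: conjugating $(r,1)$ by the elements $(g,g)$ yields $\langle\langle R\rangle\rangle\times1$, and $(g,h)=(gh^{-1},1)(h,h)$. It is all of $F\times F$ if and only if $Q=1$. So an explicit finite set generates $F\times F$ exactly when $Q$ is trivial.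

This argument rests on homomorphisms onto $Q$, and a simple group has none to offer. We replace them by a \emph{cocycle}: a function $c(v,\xi)$ of $v\in V$ and $\xi\in C$ with values in a group $U$, which satisfies the chain rule $c(wv,\xi)=c(w,v\xi)\,c(v,\xi)$. The points of $C$ take the place of the two coordinates of $F\times F$. For a quotient $\pi\colon U\to Q$, the elements $v$ for which $\pi c(v,\cdot)$ is constant form a subgroup $H_Q$, which is proper when $Q\ne1$. The work is to find a finite subset of $H_Q$ that generates $V$ when $Q=1$.

Section~\ref{sec:example} shows the mechanism for $U=\mathbb Z/2$, and Sections~\ref{sec:cocycle}--\ref{sec:A} prove Theorem~\ref{thm:A}. For Theorem~\ref{thm:B} we need a hard family of quotients of one two-generator group (Section~\ref{sec:quot}) and a way to pack a finite set into two elements (Section~\ref{sec:B}).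

We use four facts without proof: $V$ is finitely generated and simple; the Adian--Rabin theorem, that triviality of finitely presented groups is undecidable (for Theorem~\ref{thm:A}); Higman's embedding theorem; and an embedding theorem of small cancellation theory over free products~\cite{LS}. The last two are needed only for Theorem~\ref{thm:B} and are stated in Section~\ref{sec:quot}.

\section{Prefix replacements}\label{sec:conv}

The empty word is $\varepsilon$, and $\sigma\colon C\to C$ is the shift that deletes the first letter. The \emph{cone} of a word $\alpha$ is $\alpha C=\{\alpha z:z\in C\}$. Two words are \emph{incomparable} if neither is a prefix of the other, that is, if their cones are disjoint. Throughout, \emph{clopen set} means a \emph{nonempty} clopen subset of $C$, and \emph{proper} means different from $C$. Every clopen set is a finite disjoint union of cones and has a proper clopen subset. Maps compose from right to left.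

A \emph{$V$-map} $\varphi\colon A\to B$ between clopen sets is a homeomorphism of $A$ \emph{onto} $B$ such that $A$ is a finite disjoint union of cones $\alpha_iC$ with $\varphi(\alpha_iz)=\beta_iz$ for all $z\in C$. A finite prefix code is maximal if and only if its cones cover $C$, so the $V$-maps $C\to C$ are exactly the elements of $V$. A rule $\alpha z\mapsto\beta z$ can be refined to the rules $\alpha\gamma z\mapsto\beta\gamma z$, with $\gamma$ running through a finite maximal prefix code. It follows that $V$-maps are closed under composition, inversion, restriction to clopen sets, and disjoint union.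

If $\beta z=\beta'z$ for all $z$, then $\beta=\beta'$: the words are comparable, say $\beta'=\beta\gamma$, and $z=\gamma z$ for all $z$ forces $\gamma=\varepsilon$. So in a rule $\alpha z\mapsto\beta z$ of a given map, $\alpha$ determines $\beta$. This makes equality in $V$ decidable: refine both tables to the domain $\{0,1\}^n$ for a large $n$ and compare. Products are computed by refining the first table until each of its image words has a prefix in the domain of the second.

For incomparable $\alpha,\beta$, the \emph{transposition} $\tau(\alpha,\beta)=\tau(\beta,\alpha)\in V$ exchanges $\alpha z\leftrightarrow\beta z$ and is the identity elsewhere. If $v\in V$ satisfies $v(\alpha z)=\alpha'z$ and $v(\beta z)=\beta'z$ for all $z$, then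
\begin{equation}\label{eq:conj}
v\,\tau(\alpha,\beta)\,v^{-1}=\tau(\alpha',\beta').
\end{equation}
An element $v$ is \emph{supported in} $A\subset C$ if it is the identity off $A$. Then $v(A)=A$, and $gvg^{-1}$ is supported in $gA$. Elements supported in disjoint sets commute.

The words
\[
p_0=001,\qquad p_1=0001,\qquad p_2=00001
\]
are used throughout. They are pairwise incomparable, and $p_0C\sqcup p_1C\sqcup p_2C\subsetneq 00C$. We think of them as three slots in which words are stored.

\section{The smallest case: counting $11$ modulo $2$}\label{sec:example}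

For a word $\alpha$ let $\lambda(\alpha)\in\mathbb Z/2$ be the number of occurrences of $11$ in $\alpha$, modulo $2$. Let $v\in V$ and $\xi\in C$. Choose a prefix $\alpha$ of $\xi$ with $v(\alpha z)=\beta z$ for all $z$. After appending the next letter of $\xi$ to both words, we may assume that $\alpha$ and $\beta$ end in the same letter. Put $c(v,\xi)=\lambda(\beta)-\lambda(\alpha)$. Appending a further letter changes both counts by the same amount, so $c(v,\xi)$ does not depend on the choice, and taking $\alpha$ long gives $c(wv,\xi)=c(w,v\xi)+c(v,\xi)$. Hence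
\[
H=\{v\in V: c(v,\cdot)\text{ is constant}\}
\]
is a subgroup of $V$.

Since $\lambda(p_i1^n)=n$, the transposition $\tau(p_i1^n,p_j1^{n'})$, $i\neq j$, has $c=n'-n$ on $p_i1^nC$ and on $p_j1^{n'}C$, and $c=0$ elsewhere, for example on $1C$. It lies in $H$ if and only if $n\equiv n'\pmod 2$. We read this transposition as the equation $y^n=y^{n'}$; then $H$ contains exactly the equations that hold in $\langle y\mid y^2\rangle$. In particular $\tau(p_21,p_1)\notin H$.

Multiplying an equation by $y$ should be conjugation by an element of $H$. We need $k\in V$ with $k(p_iz)=p_i1z$ for $i=0,1,2$. On the slots $c(k,\cdot)=1$, so $k$ must have $c\equiv1$ on all of $C$. It is not obvious that any element of $V$ has $c\equiv1$. Here is one. Starting from $\{\varepsilon\}$, replace successively $\alpha=\varepsilon,1,11,110,1100,1101,11010$ by the pair $\alpha0,\alpha1$. The result is a maximal prefix code of eight words, and we permute it by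
\[
0\leftrightarrow11000,\qquad 10\leftrightarrow110100,\qquad 111\leftrightarrow11001,\qquad 11011\leftrightarrow110101 .
\]
In each pair the last letters agree and the numbers of occurrences of $11$ differ by one. Corollary~\ref{cor:extend} below gives an element with $c\equiv1$ and the prescribed behavior on the slots.

Now $k$ and the equations $\tau(p_i11,p_j)$, which say $y^2=1$, lie in $H$, so they cannot produce $\tau(p_21,p_1)$, which says $y=1$. Add one element outside $H$, the equation $y^3=1$, as $\tau(p_0111,p_1)$. By \eqref{eq:conj},
\[
k\,\tau(p_011,p_2)\,k^{-1}=\tau(p_0111,p_21),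
\]
which says $y^3=y$. Call this element $v$. It sends $p_0111z$ to $p_21z$ and fixes $p_1C$ pointwise, so
\[
v\,\tau(p_0111,p_1)\,v^{-1}=\tau(p_21,p_1).
\]
The derivation of $y=1$ from $y^2=1$ and $y^3=1$ has been carried out inside $V$, and the last step needed the third slot.

The general proof has the same parts. A cocycle with values in an arbitrary $U$ gives the obstruction (Section~\ref{sec:cocycle}). Elements such as $k$ exist in abundance (Section~\ref{sec:rich}). Conjugation simulates every derivation from the relators, and finitely many equations, moved into place by elements with constant cocycle, generate $V$ (Section~\ref{sec:A}).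

\section{The cocycle and the subgroups $H_Q$}\label{sec:cocycle}

\subsection*{Data}
A \emph{congruence} on a monoid is an equivalence relation compatible with multiplication on the left and on the right. We fix
\begin{itemize}
\item a group $U$ with solvable word problem;
\item a finite alphabet $Y=\{\ell_0,\dots,\ell_{m-1}\}$, $m\ge1$, and a monoid homomorphism $w\mapsto\bar w$ from $Y^*$ \emph{onto} $U$;
\item a finite set $R_0\subset Y^*$ such that $U$ is the monoid presented by $\langle Y\mid\rho=1\ (\rho\in R_0)\rangle$; that is, $\bar w=\bar w'$ is the smallest congruence on $Y^*$ that relates every $\rho\in R_0$ to $\varepsilon$.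
\end{itemize}
We work with monoids because words in $Y$ will be written into points of $C$, where no formal inverses are available. Two cases are needed.
\begin{itemize}
\item \emph{Free data} (Theorem~\ref{thm:A}): $U$ is free on $X$, $Y=X\sqcup X^{-1}$, $R_0=\{\ell\ell^{-1}:\ell\in Y\}$.
\item \emph{Two-generator data} (Theorem~\ref{thm:B}): $U=\langle x,y\mid y^2\rangle$, $(\ell_0,\ell_1,\ell_2)=(x,\mathsf X,y)$ with $\overline{\mathsf X}=x^{-1}$, and $R_0=\{x\mathsf X,\mathsf Xx,yy\}$.
\end{itemize}
In both cases $R_0$ gives every letter a two-sided inverse, so the monoid presented is a group, namely $U$. Section~\ref{sec:example} is the case $m=1$, $R_0=\{\ell_0\ell_0\}$.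

Let $R\subset Y^*$ be finite, $Q=U/\langle\langle\bar r:r\in R\rangle\rangle$, and let $\pi\colon U\to Q$ be the projection.

\begin{lemma}\label{lem:cong}
If $Q=1$ and $\approx$ is a congruence on $Y^*$ with $\rho\approx\varepsilon$ for all $\rho\in R_0\cup R$, then $w\approx w'$ for all $w,w'\in Y^*$.
\end{lemma}

\begin{proof}
Since $\rho\approx\varepsilon$ for $\rho\in R_0$, the monoid $Y^*/{\approx}$ is a homomorphic image of the group $U$, hence a group. The elements $\bar r$, $r\in R$, map to $1$, so it is an image of $Q$.
\end{proof}

\subsection*{The cocycle}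
We encode the letter $\ell_j$ by a gap of $j$ zeros between two consecutive ones; longer gaps carry no letter. Define the locally constant function $f\colon C\to U$ by
\[
f(0z)=1,\qquad f(10^j1z)=\bar\ell_j\quad(0\le j<m),\qquad f(10^mz)=1,
\]
and put $F_n(\xi)=f(\xi)f(\sigma\xi)\cdots f(\sigma^{n-1}\xi)$. Then $F_{|\alpha\gamma|}(\alpha\gamma z)=F_{|\alpha|}(\alpha\gamma z)\,F_{|\gamma|}(\gamma z)$. For a $V$-map $\varphi\colon A\to B$ and $\xi\in A$, choose $\alpha$ with $\xi\in\alpha C\subset A$ and $\varphi(\alpha z)=\beta z$ for all $z$, and put
\[
c(\varphi,\xi)=F_{|\beta|}(\varphi\xi)\,F_{|\alpha|}(\xi)^{-1}\in U .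
\]
So $c$ compares what is read along the new prefix with what is read along the old one.

\begin{lemma}\label{lem:chain}
The value $c(\varphi,\xi)$ does not depend on the choice of $\alpha$. Identity maps have $c\equiv1$, and $c(\psi\varphi,\xi)=c(\psi,\varphi\xi)\,c(\varphi,\xi)$.
\end{lemma}

\begin{proof}
Two choices are prefixes of $\xi$, say $\alpha$ and $\alpha\gamma$, with image words $\beta$ and $\beta\gamma$. For $\xi=\alpha\gamma z$ the second choice gives
\[
F_{|\beta|}(\beta\gamma z)\,F_{|\gamma|}(\gamma z)\,F_{|\gamma|}(\gamma z)^{-1}F_{|\alpha|}(\alpha\gamma z)^{-1},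
\]
which is the value for the first choice. For the identity take $\beta=\alpha$. For the chain rule take $\alpha$ so long that $\varphi(\alpha z)=\beta z$ and $\psi(\beta z)=\beta'z$ for all $z$, and insert $F_{|\beta|}(\varphi\xi)^{-1}F_{|\beta|}(\varphi\xi)$ into $F_{|\beta'|}(\psi\varphi\xi)F_{|\alpha|}(\xi)^{-1}$.
\end{proof}

For $\kappa\in U$, a \emph{$\kappa$-map} is a $V$-map $\varphi$ with $c(\varphi,\cdot)\equiv\kappa$. By Lemma~\ref{lem:chain}, a $\kappa$-map followed by a $\kappa'$-map is a $\kappa'\kappa$-map, and the inverse of a $\kappa$-map is a $\kappa^{-1}$-map. Restrictions and disjoint unions of $\kappa$-maps are $\kappa$-maps.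

\subsection*{Labels and types}
The value $F_{|\alpha|}(\alpha z)$ may depend on $z$, but only through the last $1$ of $\alpha$. Write $\alpha=0^{i_0}10^{i_1}1\cdots10^{i_r}$ with $r\geq 0$ ones, let $g_i=\bar\ell_i$ for $i<m$ and $g_i=1$ for $i\ge m$, and define the \emph{label}
\[
\lambda(\alpha)=g_{i_1}g_{i_2}\cdots g_{i_{r-1}}\in U\qquad(\lambda(\alpha)=1\text{ if }r\le1).
\]
From the definition of $f$ we get $F_{|\alpha|}(\alpha z)=\lambda(\alpha)f(10^{i_r}z)$ if $r\ge1$, and $F_{|\alpha|}(\alpha z)=1$ if $r=0$. Call $\alpha$ \emph{pending} if it ends in $1$, and \emph{settled} if $r=0$ or $i_r\ge m$. These are the two \emph{types}; a word ending in $10^i$ with $0<i<m$ has no type. Then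
\[
F_{|\alpha|}(\alpha z)=\lambda(\alpha)\ \text{ for settled }\alpha,\qquad F_{|\alpha|}(\alpha z)=\lambda(\alpha)f(1z)\ \text{ for pending }\alpha .
\]
This gives the first of the following rules; the other two are read off from the formula for $\lambda$.
\begin{itemize}
\item[(L0)] If $\alpha,\beta$ have the same type, then $\alpha z\mapsto\beta z$ is a $\lambda(\beta)\lambda(\alpha)^{-1}$-map.
\item[(L1)] If $\alpha$ is settled, then $\alpha0$ is settled, $\alpha1$ is pending, and both have label $\lambda(\alpha)$.
\item[(L2)] If $\alpha$ is pending, then $\alpha0^j1$ $(j<m)$ is pending with label $\lambda(\alpha)\bar\ell_j$, and $\alpha0^m$ is settled with label $\lambda(\alpha)$.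
\end{itemize}
Put $\hat\ell_j=0^j1$, and $\hat w=\hat\ell_{j_1}\cdots\hat\ell_{j_n}$ for $w=\ell_{j_1}\cdots\ell_{j_n}$. By (L2), if $\alpha$ is pending, then $\alpha\hat w$ is pending, $\alpha\hat w0^m$ is settled, and
\begin{equation}\label{eq:hat}
\lambda(\alpha\hat w)=\lambda(\alpha\hat w0^m)=\lambda(\alpha)\bar w .
\end{equation}
The slots $p_i$ are pending with label $1$, so $\lambda(p_i\hat w)=\lambda(p_i\hat w0^m)=\bar w$.

Let $\Theta=\{0^m\}\cup\{0^i1:0\le i<m\}$, a maximal prefix code. For \emph{every} word $\gamma$, the word $\gamma0^m$ is settled and $\gamma0^i1$ is pending. So for $\eta\in\Theta$ the type of $\gamma\eta$ exists and depends only on $\eta$. Refining by $\Theta$ shows that every clopen set is a finite disjoint union of cones of words that have a type. It also shows how to compute $c$: refine each rule $\alpha\mapsto\beta$ of a table to the rules $\alpha\eta\mapsto\beta\eta$, $\eta\in\Theta$, and apply (L0).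

\subsection*{The obstruction}
Let
\[
H_Q=\{v\in V:\ \pi c(v,\cdot)\text{ is constant on }C\}.
\]
By the chain rule, $H_Q$ is closed under products, and $c(v^{-1},v\xi)=c(v,\xi)^{-1}$; so $H_Q$ is a subgroup. It contains every element of $V$ that is a $\kappa$-map for some $\kappa$.

\begin{lemma}\label{lem:proper}
If $Q\ne1$, then $H_Q\ne V$.
\end{lemma}

\begin{proof}
The letters generate $U$, so $\pi(\bar\ell)\ne1$ for some $\ell\in Y$. By (L0) and \eqref{eq:hat}, the element $\tau(p_0,p_1\hat\ell)$ has $c=\bar\ell$ on $p_0C$, and it has $c=1$ on $1C$.
\end{proof}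

\section{Maps with a prescribed constant}\label{sec:rich}

The elements that we put into $H_Q$ regardless of $R$ must have constant cocycle in $U$. The next lemma says that this is no restriction on which set goes where.

\begin{lemma}\label{lem:rich}
For all clopen sets $A,B$ and all $\kappa\in U$ there is a $\kappa$-map from $A$ onto $B$.
\end{lemma}

This depends on the choice of $f$. For the constant function $f\equiv1\in\mathbb Z$ the same construction gives $c=|\beta|-|\alpha|$; a map with $c\equiv\kappa$ then multiplies the uniform measure by $2^{-\kappa}$, and the lemma fails. Our $f$ ignores long runs of zeros, so that a settled cone $\alpha C$ can be moved into $\alpha 0C$ at no cost.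

To see why the lemma holds, record a cone by its type and label, as a symbol $\mathsf S_g$ (settled) or $\mathsf P_g$ (pending). By (L0), two cones with the same symbol are related by a $1$-map. Rules (L1) and (L2) split cones according to
\[
\mathsf S_g=\mathsf S_g+\mathsf P_g,\qquad \mathsf P_g=\mathsf S_g+\sum_{j<m}\mathsf P_{g\bar\ell_j}.
\]
If one could cancel, the first relation would give $\mathsf P_g=0$ for all $g$, and then the second would give $\mathsf S_g=0$. The proof replaces ``equals $0$'' by ``can be added to any set without changing it''.

\begin{proof}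
For $g\in U$, say that $A$ \emph{absorbs} $(g,B)$ if $A=A_1\sqcup A_2$ with a $1$-map $A\to A_1$ and a $g$-map $B\to A_2$.

\emph{Step 1: every $A$ absorbs $(g,1C)$.} We need a settled cone in $A$ with label $g$. Choose $\gamma C\subset A$ and put $g'=\lambda(\gamma0^m)$. Since $Y^*$ maps onto $U$, there is $w\in Y^*$ with $\bar w=g'^{-1}g$. The word $\gamma0^m1$ is pending with label $g'$ by (L1), so $\alpha=\gamma0^m1\hat w0^m$ is settled with label $g$ by \eqref{eq:hat}. Put $A_2=\alpha1C$ and $A_1=A\setminus A_2$. The map that is $\alpha z\mapsto\alpha0z$ on $\alpha C$ and the identity on $A\setminus\alpha C$ is a $1$-map $A\to A_1$, and $1z\mapsto\alpha1z$ is a $g$-map $1C\to A_2$, by (L0) and (L1).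

\emph{Step 2: joint absorption.} Suppose that every clopen set absorbs each of $(g_i,B_i)$, $1\le i\le n$. Then every $A$ is $A_0\sqcup A_1\sqcup\dots\sqcup A_n$ with a $1$-map $A\to A_0$ and $g_i$-maps $B_i\to A_i$. Indeed, given such a decomposition for $n-1$, let $A_0$ absorb $(g_n,B_n)$, say $A_0=A_0'\sqcup A_n$, and compose the $1$-maps $A\to A_0\to A_0'$.

\emph{Step 3: every $A$ absorbs $(g,C)$.} By Step 1, $A=A_1\sqcup A_2$ with a $1$-map $\theta\colon A\to A_1$ and a $g$-map $\psi\colon1C\to A_2$. Split $1C=10^mC\sqcup\bigsqcup_{j<m}10^j1C$, and put $A_2'=\psi(10^mC)$ and $A_2^j=\psi(10^j1C)$. The words $\varepsilon$ and $10^m$ are settled with label $1$, so $z\mapsto\psi(10^mz)$ is a $g$-map $C\to A_2'$. This is the piece we want; the pieces $A_2^j$ have to be put back. The map $1z\mapsto\psi(10^j1z)$ is a $g\bar\ell_j$-map $1C\to A_2^j$. By Steps 1 and 2, $A_1=A_3\sqcup\bigsqcup_{j<m}A_4^j$ with a $1$-map $A_1\to A_3$ and $g\bar\ell_j$-maps $1C\to A_4^j$. The compositions $A_2^j\to1C\to A_4^j$ are $1$-maps. Together with $A_1\to A_3$ they form a $1$-map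
\[
\zeta\colon A\setminus A_2'=A_1\sqcup\bigsqcup_jA_2^j\ \longrightarrow\ A_3\sqcup\bigsqcup_jA_4^j=A_1 .
\]
So $\zeta^{-1}\theta\colon A\to A\setminus A_2'$ is a $1$-map, and $A=(A\setminus A_2')\sqcup A_2'$ is the required decomposition.

\emph{Step 4: every $A$ absorbs every $(g,B)$.} Write $B=\bigsqcup_{i=1}^n\beta_iC$ with each $\beta_i$ pending or settled, and put $B_i=1C$ or $B_i=C$ accordingly. By (L0) there is a $\lambda(\beta_i)$-map $B_i\to\beta_iC$. By Steps 1--3, $A=A_0\sqcup A_1\sqcup\dots\sqcup A_n$ with a $1$-map $A\to A_0$ and $g\lambda(\beta_i)$-maps $B_i\to A_i$. The compositions $\beta_iC\to B_i\to A_i$ are $g$-maps, and their union is a $g$-map $B\to A_1\sqcup\dots\sqcup A_n$.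

\emph{Step 5: each set absorbs the other.} By Step 4, $A=A_1\sqcup A_2$ with a $1$-map $\mu'\colon A\to A_1$ and a $\kappa^{-1}$-map $\nu'\colon B\to A_2$, and $B=B_1\sqcup B_2$ with a $1$-map $\mu\colon B\to B_1$ and a $\kappa$-map $\nu\colon A\to B_2$. Then $\nu\mu'^{-1}\colon A_1\to B_2$ and $\mu\nu'^{-1}\colon A_2\to B_1$ are $\kappa$-maps, and their union is a $\kappa$-map $A\to B$.
\end{proof}

\begin{corollary}\label{cor:extend}
Every $\kappa$-map $A\to B$ between proper clopen sets extends to an element of $V$ that is a $\kappa$-map.
\end{corollary}

\begin{proof}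
The complements are nonempty; join the given map with a $\kappa$-map $C\setminus A\to C\setminus B$.
\end{proof}

\section{Transpositions as equations: proof of Theorem~\ref{thm:A}}\label{sec:A}

We first choose generators of $V$ that can be moved into the slots by maps with constant cocycle. By (L0) this asks for transpositions of words of the same type, and by Corollary~\ref{cor:extend} for a proper support. The next lemma is the only place where simplicity of $V$ is used.

\begin{lemma}\label{lem:gens}
The group $V$ is generated by finitely many transpositions $\tau(\alpha_\nu,\beta_\nu)$, $1\le\nu\le\nu_0$, where $\alpha_\nu,\beta_\nu$ are incomparable, have the same type, and $\alpha_\nu C\cup\beta_\nu C\ne C$.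
\end{lemma}

\begin{proof}
Let $G$ be the subgroup generated by all transpositions of this kind. It contains $\tau(p_0,p_1)\ne1$. We show that $G$ is normal. Let $\tau(\alpha,\beta)$ be of this kind and $v\in V$. Take $n$ at least the length of every domain word in a table of $v$. Then for each $\gamma\in\{0,1\}^n$ there are words $\alpha_\gamma,\beta_\gamma$ with $v(\alpha\gamma z)=\alpha_\gamma z$ and $v(\beta\gamma z)=\beta_\gamma z$. The words $\gamma\eta$ with $|\gamma|=n$, $\eta\in\Theta$ form a maximal prefix code, so
\[
\tau(\alpha,\beta)=\prod_{\gamma,\eta}\tau(\alpha\gamma\eta,\beta\gamma\eta),\qquad v\,\tau(\alpha\gamma\eta,\beta\gamma\eta)\,v^{-1}=\tau(\alpha_\gamma\eta,\beta_\gamma\eta).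
\]
The words $\alpha_\gamma\eta$ and $\beta_\gamma\eta$ have the type determined by $\eta$. Their cones lie in the disjoint sets $v(\alpha C)$ and $v(\beta C)$, whose union is proper. So $v\tau(\alpha,\beta)v^{-1}\in G$. Since $V$ is simple, $G=V$. Each member of a finite generating set of $V$ is a product of finitely many such transpositions, and these suffice.
\end{proof}

Fix $\alpha_\nu,\beta_\nu$ as in the lemma. Fix $w_\nu\in Y^*$ with $\bar w_\nu=\lambda(\alpha_\nu)^{-1}\lambda(\beta_\nu)$, and let $\eta_\nu=\varepsilon$ if $\alpha_\nu,\beta_\nu$ are pending and $\eta_\nu=0^m$ if they are settled. Let $\Gamma$ consist of the following elements, where $i\neq j$ run through $\{0,1,2\}$.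
\begin{itemize}
\item[(G1)] For each $\ell\in Y$, an $\bar\ell$-map $k_\ell\in V$ with $k_\ell(p_hz)=p_h\hat\ell z$ for $h=0,1,2$.
\item[(G2)] $\tau(p_i,p_j)$.
\item[(G3)] $\tau(p_i0^m,p_j0^m)$.
\item[(G4)] $\tau(p_i\hat\rho,p_j)$ for $\rho\in R_0$.
\item[(G5)] For each $\nu$, a $\lambda(\alpha_\nu)^{-1}$-map $s_\nu\in V$ with $s_\nu(\alpha_\nu z)=p_1\eta_\nu z$ and $s_\nu(\beta_\nu z)=p_2\hat w_\nu\eta_\nu z$.
\item[(G6)] $\tau(p_i\hat r,p_j)$ for $r\in R$.
\end{itemize}
The elements in (G1) and (G5) exist by Corollary~\ref{cor:extend}. In (G1) the prescribed map is an $\bar\ell$-map by (L0) and \eqref{eq:hat}, between subsets of $00C$. In (G5) the two rules have constants $\lambda(\alpha_\nu)^{-1}$ and $\bar w_\nu\lambda(\beta_\nu)^{-1}=\lambda(\alpha_\nu)^{-1}$; this is the reason for the choice of $w_\nu$. Only (G6) depends on $R$. Items (G1)--(G5) play the part of the diagonal in the fiber product, and (G6) that of the elements $(r,1)$.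

\begin{proposition}\label{prop:main}
For any choice of the $k_\ell$ and $s_\nu$ the following hold.
\begin{itemize}
\item[(a)] $\Gamma\subset H_Q$.
\item[(b)] If $Q=1$, then $\langle\Gamma\rangle=V$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The elements in (G1) and (G5) have constant cocycle. Those in (G2)--(G4) exchange two words of the same type and label $1$, since $\bar\rho=1$ for $\rho\in R_0$; so $c\equiv1$. For those in (G6), $c$ takes values in $\{1,\bar r,\bar r^{-1}\}$, so $\pi c\equiv1$.

(b) Let $H=\langle\Gamma\rangle$. For $w,w'\in Y^*$ write $w\approx w'$ if $\tau(p_i\hat w,p_j\hat w')\in H$ for all $i\ne j$. We show that $\approx$ is a congruence. Below $\{i,j,h\}=\{0,1,2\}$, and each conjugation is an instance of \eqref{eq:conj}. For $u=\ell_{j_1}\cdots\ell_{j_n}$ put $k_u=k_{\ell_{j_1}}\cdots k_{\ell_{j_n}}\in H$; it sends $p_iz$ to $p_i\hat uz$ in each slot.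

\emph{Left multiplication.} We have $k_u\,\tau(p_i\hat w,p_j\hat w')\,k_u^{-1}=\tau(p_i\hat u\hat w,p_j\hat u\hat w')$, so $w\approx w'$ implies $uw\approx uw'$.

\emph{Reflexivity and symmetry.} Conjugating (G2) and (G3) by $k_u$ gives
\begin{equation}\label{eq:refl}
\tau(p_i\hat u\eta,\,p_j\hat u\eta)\in H\qquad(u\in Y^*,\ \eta\in\{\varepsilon,0^m\},\ i\ne j).
\end{equation}
The case $\eta=\varepsilon$ is $u\approx u$. Symmetry holds because $\tau(\alpha,\beta)=\tau(\beta,\alpha)$ and the definition runs over all ordered pairs $i\neq j$.

\emph{Transitivity.} Let $w\approx w'\approx w''$. The element $\tau(p_j\hat w',p_h\hat w'')\in H$ fixes $p_iC$ pointwise, and it conjugates $\tau(p_i\hat w,p_j\hat w')$ to $\tau(p_i\hat w,p_h\hat w'')$. Every pair $i\ne h$ arises, so $w\approx w''$.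

\emph{Right multiplication.} No generator appends letters on the right, but a transposition carries the tail along. Let $w\approx w'$, $u\in Y^*$, and $\eta\in\{\varepsilon,0^m\}$. By \eqref{eq:refl}, $\tau(p_i\hat w\hat u\eta,p_h\hat w\hat u\eta)\in H$. The element $\tau(p_i\hat w,p_j\hat w')\in H$ fixes $p_hC$ pointwise and sends $p_i\hat w\hat u\eta z$ to $p_j\hat w'\hat u\eta z$. Conjugating, we get
\begin{equation}\label{eq:right}
\tau(p_j\hat w'\hat u\eta,\,p_h\hat w\hat u\eta)\in H\qquad(j\ne h).
\end{equation}
The case $\eta=\varepsilon$ is $w'u\approx wu$.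

By (G4) and (G6), $\rho\approx\varepsilon$ for all $\rho\in R_0\cup R$. If $Q=1$, Lemma~\ref{lem:cong} gives $w_\nu\approx\varepsilon$ for every $\nu$. Then \eqref{eq:right} with $u=\varepsilon$ gives $\tau(p_1\eta_\nu,p_2\hat w_\nu\eta_\nu)\in H$, and this element equals $s_\nu\tau(\alpha_\nu,\beta_\nu)s_\nu^{-1}$. So $H$ contains all $\tau(\alpha_\nu,\beta_\nu)$, and $H=V$ by Lemma~\ref{lem:gens}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $\mathcal P=\langle X\mid R\rangle$, take the free data, with the relators written as words in $Y^*$, so that $Q$ is the group presented by $\mathcal P$. Let $\Gamma_{\mathcal P}=\Gamma$. If $Q=1$, then $\langle\Gamma\rangle=V$ by Proposition~\ref{prop:main}(b). If $Q\ne1$, then $\langle\Gamma\rangle\le H_Q\ne V$ by Proposition~\ref{prop:main}(a) and Lemma~\ref{lem:proper}.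

It remains to compute $\Gamma$. Items (G2), (G3), (G4), (G6) are explicit. To find the $\alpha_\nu,\beta_\nu$, enumerate finite lists of transpositions as in Lemma~\ref{lem:gens}, and words in them, until each member of a fixed finite generating set of $V$ is expressed. The words $w_\nu$ are read off from the labels. To find $k_\ell$ and $s_\nu$, enumerate all tables. For each table, the behavior on the prescribed cones is tested by refining, and the finitely many values of $c$ are computed as in Section~\ref{sec:cocycle} and compared in $U$; here the word problem of $U$ is used. Each search stops because its object exists.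

An algorithm for the generation problem would thus decide triviality for presentations with $X\ne\emptyset$. A presentation with $X=\emptyset$ defines the trivial group, so this contradicts the Adian--Rabin theorem.
\end{proof}

\section{A hard family of quotients of $\langle x,y\mid y^2\rangle$}\label{sec:quot}

In Theorem~\ref{thm:B} the constants of the two generators must generate $U$, and Section~\ref{sec:B} will need one of these constants to be an involution. The number of relators must also stay fixed. So we need the following form of the undecidability of triviality.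

\begin{lemma}\label{lem:family}
Let $U=\langle x,y\mid y^2\rangle$. There are $M\in\mathbb N$ and a computable map $i\mapsto R_i$ from $\mathbb N$ to $M$-tuples of words in $\{x,\mathsf X,y\}^*$ such that $\{i:U/\langle\langle R_i\rangle\rangle=1\}$ is $\Sigma^0_1$-complete.
\end{lemma}

We recall the two theorems used. \emph{Higman's embedding theorem}: a finitely generated group with a recursively enumerable set of defining relators embeds in a finitely presented group.

For the second, let $F$ be a free product; the terminology is that of \cite[Ch.~V, \S9]{LS}. Every $w\in F$ has a unique \emph{normal form} $z_1\cdots z_n$, where each \emph{syllable} $z_i\neq1$ lies in a factor and consecutive syllables lie in different factors; $|w|=n$ is its length. The element $w$ is \emph{cyclically reduced} if $n\le1$ or $z_1,z_n$ lie in different factors, and \emph{weakly cyclically reduced} if $n\le1$ or $z_n\ne z_1^{-1}$. Two conjugate cyclically reduced elements of length at least $2$ are cyclic permutations of each other. A product $w=w_1w_2$ is \emph{semi-reduced} if the last syllable of $w_1$ is not the inverse of the first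 syllable of $w_2$; the two may lie in one factor and merge into one syllable. A set $\mathcal R\subset F$ is \emph{symmetrized} if its elements are weakly cyclically reduced and it contains every weakly cyclically reduced conjugate of $r^{\pm1}$ for $r\in\mathcal R$. A \emph{piece} is an element $p$ such that $r_1=pc_1$ and $r_2=pc_2$ are semi-reduced for some $r_1\ne r_2$ in $\mathcal R$. The set $\mathcal R$ satisfies $C'(1/6)$ if $|r|>6$ for all $r\in\mathcal R$, and $|p|<|r|/6$ whenever $r=pc\in\mathcal R$ is semi-reduced and $p$ is a piece. By \cite[Ch.~V, Cor.~9.4]{LS}, if a symmetrized $\mathcal R$ satisfies $C'(1/6)$, then every factor of $F$ embeds in $F/\langle\langle\mathcal R\rangle\rangle$.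

\begin{proof}[Proof of Lemma~\ref{lem:family}]
\emph{A hard word problem.} Let $J\subset\mathbb N$ be $\Sigma^0_1$-complete, and let
\[
P_J=\langle s,t,s',t'\mid s^its^{-i}=s'^{\,i}t's'^{\,-i}\ (i\in J)\rangle .
\]
In the free group on $s,t$ the elements $s^its^{-i}$, $i\in\mathbb Z$, are a basis of the normal closure of $t$. So those with $i\in J$ freely generate a subgroup that contains no $s^its^{-i}$ with $i\notin J$. The same holds for $s',t'$. Thus $P_J$ is a free product of two free groups with amalgamation, and the two factors intersect exactly in the amalgamated subgroup. Hence $s^its^{-i}=s'^{\,i}t's'^{\,-i}$ in $P_J$ if and only if $i\in J$. By Higman's theorem, $P_J$ embeds in a finitely presented group $K=\langle e_1,\dots,e_n\mid R_K\rangle$. Deleting generators that are trivial in $K$, we may assume that all $e_j\ne1$; this is done once, for the fixed group $K$, and need not be effective. Substituting fixed words in the $e_j^{\pm1}$ for $s,t,s',t'$ gives a computable sequence of words $u_i$ with $u_i=1$ in $K$ if and only if $i\in J$.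

\emph{From words to groups.} For a word $u$ in the $e_j^{\pm1}$ we want a quotient of $U$ that is trivial exactly when $u=1$ in $K$. Let $F=K*\langle x\rangle*\langle y\mid y^2\rangle$, and let $Q_u$ be the quotient of $F$ by the relators
\begin{align*}
r_x&=x^{\delta_1}u\,x^{\delta_2}u\cdots x^{\delta_{9}}u\,x^{\delta_{10}}u,\\
r_y&=x^{\gamma_{0,1}}u\,x^{\gamma_{0,2}}u\cdots x^{\gamma_{0,9}}u\,x^{\gamma_{0,10}}y,\\
r_j&=x^{\gamma_{j,1}}y\,x^{\gamma_{j,2}}y\cdots x^{\gamma_{j,9}}y\,x^{\gamma_{j,10}}e_j^{-1}\qquad(1\le j\le n),
\end{align*}
where $\delta_q=9+q$ for $q\le9$, $\delta_{10}=-125$, and $\gamma_{j,q}=200+10j+q$. Two properties matter: $\sum_q\delta_q=126-125=1$, and all exponents of $x$ have pairwise distinct absolute values.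

If $u=1$ in $K$, then $r_x=x$, so $x=1$ in $Q_u$. Then $r_y$ gives $y=1$ and $r_j$ gives $e_j=1$. So $Q_u=1$.

Let $u\ne1$ in $K$. Since also $e_j\ne1$, each relator is written in normal form, is cyclically reduced of length $20$, and every second syllable is a power of $x$. Let $\mathcal R$ be the symmetrized set of all weakly cyclically reduced conjugates of the relators and their inverses. We describe its elements. Let $w=z_1\cdots z_d\in\mathcal R$. If $w$ is cyclically reduced, it is a cyclic permutation of a relator or its inverse. If not, then $z_dz_1\ne1$ lies in one factor, and $(z_dz_1)z_2\cdots z_{d-1}$ is a cyclically reduced conjugate, hence such a cyclic permutation. In both cases there is a cyclic permutation $t_1\cdots t_{20}$ of a relator or its inverse with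
\begin{equation}\label{eq:split}
w=z_1\,t_2\cdots t_{20}\,(t_1z_1^{-1}),
\end{equation}
where $z_1\neq1$ lies in the factor of $t_1$ and the last term may be trivial. In particular $|w|\ge20>6$.

Let $p=z_1\cdots z_d$ be a piece in normal form, with $r_1=pc_1$, $r_2=pc_2$, $r_1\ne r_2$, and suppose $d\ge4$. Only $z_d$ can merge with a syllable of $c_1$ or $c_2$, so $z_1,z_2,z_3$ are the first three syllables of both $r_1$ and $r_2$. In the form \eqref{eq:split} of either element, $z_2=t_2$ and $z_3=t_3$. One of them is a power $x^e$. The number $|e|$ determines the relator and the place of the syllable in it, and the sign of $e$ tells the relator from its inverse. So $r_1$ and $r_2$ come from the same cyclic permutation $t_1\cdots t_{20}$ and have the same $z_1$, and \eqref{eq:split} gives $r_1=r_2$, a contradiction. Thus pieces have length at most $3<20/6$, and $C'(1/6)$ holds. The factors of $F$ embed in $Q_u$, so $Q_u\ne1$.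

\emph{Two generators.} The relator $r_j$ says $e_j=W_j$, where $W_j=x^{\gamma_{j,1}}y\cdots y\,x^{\gamma_{j,10}}$. Eliminating the $e_j$ by Tietze transformations gives $Q_u=U/\langle\langle R\rangle\rangle$, where $R$ consists of the words in $R_K$ and $r_x,r_y$, with $W_j$ substituted for $e_j$. We write these in $\{x,\mathsf X,y\}^*$, with $\mathsf X$ for $x^{-1}$ and $y$ for $y^{-1}$. Let $R_i$ be the tuple for $u=u_i$ and $M=|R_K|+2$. Then $\{i:U/\langle\langle R_i\rangle\rangle=1\}=J$.
\end{proof}

\section{Two generators: proof of Theorem~\ref{thm:B}}\label{sec:B}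

From now on we use the two-generator data: $m=3$, $\hat x=1$, $\hat{\mathsf X}=01$, $\hat y=001$. The set $R$ is an $M$-tuple of words. We want $a,b\in H_Q$, with $a$ independent of $R$, such that $\Gamma\subset\langle a,b\rangle$.

The plan is to let $a$ shift a bi-infinite sequence of clopen sets $\Delta_n$, to place many elements far apart along this sequence, multiply them into $b$, and recover them from commutators of conjugates by powers of $a$. Three difficulties shape the construction. First, an element of $H_Q$ that is the identity somewhere has $\pi c\equiv 1$, so nontrivial constants cannot be packed in this way. They must come from $a$ and from one more element $b_0$, and we take $b=b_0d$ with $d$ the packed product. Second, we must get past $b_0$. If $b_0$ is an involution, then $b^2=(b_0db_0)\,d$ has controlled support, and the constant of an involution has square $1$; this is why $U=\langle x,y\mid y^2\rangle$. Third, the method recovers only commutators, so the packed elements must fill out perfect groups.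

\subsection{The elements $a$ and $b_0$}
Put $\Delta=00C$, $O^+_n=01\hat x^{\,n}C$ and $O^-_n=1\hat{\mathsf X}^{\,n}C$ for $n\ge0$; then $C=O_0^-\sqcup\Delta\sqcup O_0^+$. Define $a\in V$ by
\[
01z\mapsto01\hat xz,\qquad 1\hat{\mathsf X}z\mapsto1z,\qquad \Delta\to O^+_0\setminus O^+_1,\qquad O^-_0\setminus O^-_1\to\Delta,
\]
where the last two are $x$-maps chosen by Lemma~\ref{lem:rich}. The domains $O_0^+$, $O_1^-$, $\Delta$, $O_0^-\setminus O_1^-$ partition $C$, and so do the images $O_1^+$, $O_0^-$, $O_0^+\setminus O_1^+$, $\Delta$. By (L0) and \eqref{eq:hat} the first two rules have constants $x\cdot1^{-1}$ and $1\cdot(x^{-1})^{-1}$. So $a$ is an $x$-map.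

The first two rules give $aO^+_n=O^+_{n+1}$ and $a^{-1}O^-_n=O^-_{n+1}$. Put $\Delta_n=a^n\Delta$ for $n\in\mathbb Z$. Then $\Delta_n=O^+_{n-1}\setminus O^+_n$ and $\Delta_{-n}=O^-_{n-1}\setminus O^-_n$ for $n\ge1$. The nested cones $O^+_n$ shrink to the point $\xi_+=01\hat x\hat x\cdots$, and the $O_n^-$ to $\xi_-=1\hat{\mathsf X}\hat{\mathsf X}\cdots$. Hence
\begin{equation}\label{eq:deltas}
C\setminus\{\xi_-,\xi_+\}=\bigsqcup_{n\in\mathbb Z}\Delta_n,\qquad a\Delta_n=\Delta_{n+1},\qquad \Delta_0=\Delta .
\end{equation}

Let $\phi\colon C\setminus\Delta\to\Delta$ be a $y$-map and $b_0=\phi\sqcup\phi^{-1}$. Since $y^{-1}=y$, the element $b_0\in V$ is a $y$-map. It satisfies $b_0^2=1$ and exchanges $\Delta$ with its complement.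

\subsection{Swaps}
For a $V$-map $\varphi\colon A\to B$ with $A\cap B=\emptyset$ and $A\cup B\ne C$, the \emph{swap} $\tau_\varphi\in V$ is $\varphi$ on $A$, $\varphi^{-1}$ on $B$, and the identity elsewhere. If $\varphi$ is a $1$-map, $\tau_\varphi$ is a \emph{$1$-swap}, and then $c(\tau_\varphi,\cdot)\equiv1$. We first arrange that $k_\ell$ and $s_\nu$ are built from $a$, $b_0$ and $1$-swaps.

\begin{lemma}\label{lem:swaps}
Every $1$-map $\varphi\colon A\to B$ between proper clopen sets is the restriction of a product of $1$-swaps. Every $\kappa$-map between proper clopen sets is the restriction of a $\kappa$-map $v_0g\in V$ with $g\in\langle a,b_0\rangle$ and $v_0$ a product of $1$-swaps.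
\end{lemma}

\begin{proof}
Suppose $A\cup B\ne C$. Choose a clopen $A_0\subsetneq C\setminus(A\cup B)$ and a $1$-map $\psi\colon A\to A_0$. Both $\tau_\psi$ and $\tau_{\varphi\psi^{-1}}$ are defined and are $1$-swaps, and $\tau_{\varphi\psi^{-1}}\tau_\psi$ restricts to $\varphi$ on $A$. Suppose $A\cup B=C$. Then $\emptyset\ne C\setminus B\subset A$. Choose a clopen $A'\subsetneq C\setminus B$ and a $1$-map $\theta\colon A\to A'$. Since $A\cup A'=A\ne C$ and $A'\cup B\ne C$, the first case applies to $\theta$ and to $\varphi\theta^{-1}$, and their composition is $\varphi$.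

Now let $\varphi\colon A\to B$ be a $\kappa$-map. Since $x,y$ generate $U$, some $g\in\langle a,b_0\rangle$ is a $\kappa$-map. Apply the first statement to the $1$-map $\varphi g^{-1}\colon gA\to B$.
\end{proof}

Choose all $k_\ell$ and $s_\nu$ in the form given by Lemma~\ref{lem:swaps}. Let $\Sigma_0$ be the finite set of the $1$-swaps that occur in them, together with the elements (G2)--(G4), which are $1$-swaps. The set $\Sigma_0$ does not depend on $R$. Conjugation by powers of $a$ cannot move a support away from the fixed points $\xi_\pm$, so we cut the swaps into pieces and move each piece off $\xi_\pm$ with the help of $b_0$.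

\begin{lemma}\label{lem:avoid}
There is a finite set $\Sigma_1$ of $1$-swaps $\tau_\psi$, $\psi\colon A\to B$, with $\xi_-,\xi_+\notin A\cup B$, such that $\Sigma_0\subset\langle a,b_0,\Sigma_1\rangle$.
\end{lemma}

\begin{proof}
Let $g_1=1$, $g_2=b_0$, $g_3=ab_0$ and $\Xi_j=g_j\{\xi_-,\xi_+\}$. As $\xi_\pm\notin\Delta$, we have $\Xi_2\subset\Delta_0$ and $\Xi_3\subset\Delta_1$, so the three sets $\Xi_j$ are pairwise disjoint by \eqref{eq:deltas}. Let $\tau_\varphi\in\Sigma_0$ with $\varphi\colon A\to B$. For $\xi\in A$, the two points $\xi,\varphi\xi$ meet at most two of the $\Xi_j$, so some $\Xi_j$ contains neither. Since $\Xi_j$ is finite and $\varphi$ is continuous, a small cone around $\xi$ and its image also miss $\Xi_j$. By compactness $A$ is partitioned into finitely many clopen sets $A_q$ such that $A_q\cup\varphi A_q$ misses some $\Xi_{j(q)}$. Then $\tau_\varphi=\prod_q\tau_{\varphi|A_q}$. With $g=g_{j(q)}$, the conjugate $g^{-1}\tau_{\varphi|A_q}g$ is the swap of $g^{-1}\varphi g\colon g^{-1}A_q\to g^{-1}\varphi A_q$. If $g$ is a $\kappa$-map, this map has constant $\kappa^{-1}\cdot1\cdot\kappa=1$, and its domain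 and image miss $g^{-1}\Xi_{j(q)}=\{\xi_-,\xi_+\}$. Let $\Sigma_1$ consist of all these conjugates.
\end{proof}

\subsection{Alternating groups}
Let $A_1,\dots,A_5$ be pairwise disjoint clopen sets with $V$-maps $\mu_i\colon A_1\to A_i$, $\mu_1=\mathrm{id}$. An even permutation $s$ of $\{1,\dots,5\}$ acts by $\mu_{s(i)}\mu_i^{-1}$ on $A_i$ and as the identity elsewhere. This defines an injective homomorphism from $\mathrm{Alt}(5)$ to $V$. The group $\mathrm{Alt}(5)$ is \emph{perfect}: it is generated by the commutators of its elements.

Every swap $\tau_\varphi$, $\varphi\colon A\to B$, lies in such a group. Split $A=A'\sqcup A''$, choose a clopen $A_*$ disjoint from $A\cup B$, and choose $1$-maps $\chi\colon A'\to A''$ and $\chi_*\colon A'\to A_*$ by Lemma~\ref{lem:rich}. Take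
\[
(A_1,\dots,A_5)=(A',\varphi A',A'',\varphi A'',A_*),\qquad(\mu_2,\dots,\mu_5)=(\varphi|_{A'},\ \chi,\ \varphi\chi,\ \chi_*).
\]
The permutation $(12)(34)$ acts on $A'$ by $\mu_2=\varphi$ and on $A''$ by $\mu_4\mu_3^{-1}=\varphi$, and it is an involution that fixes $A_*$ pointwise. So it is $\tau_\varphi$. We apply this twice.
\begin{itemize}
\item For $\tau_\varphi\in\Sigma_1$, fix such a group $T_\varphi$ with $\xi_\pm\notin A_*$. All $\mu_i$ are $1$-maps, so its elements have $c\equiv1$.
\item For $r\in R$, let $\varphi_r\colon p_1z\mapsto p_0\hat rz$, an $\bar r$-map. Fix, independently of $r$, a splitting $p_1C=A'\sqcup A''$ and $1$-maps $\chi\colon A'\to A''$ and $\chi_*\colon A'\to A_*=p_2C$. Let $T_r$ be the resulting group. It contains $\tau(p_1,p_0\hat r)$ and is supported in $\Delta_0$. Each $\mu_i$ is a $1$-map or an $\bar r$-map, so its elements have $\pi c\equiv1$.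
\end{itemize}
All these groups lie in $H_Q$. Each $T_\varphi$ is supported in a compact subset of $C\setminus\{\xi_-,\xi_+\}$, which the open sets $\Delta_n$ cover. So there is $N$, independent of $R$, such that all $T_\varphi$ and $T_r$ are supported in $\bigsqcup_{|n|\le N}\Delta_n$. Finally,
\begin{equation}\label{eq:star}
\Gamma\subset\langle a,\ b_0,\ T_\varphi\ (\tau_\varphi\in\Sigma_1),\ T_r\ (r\in R)\rangle .
\end{equation}
For (G1)--(G5) this is Lemma~\ref{lem:avoid}. For (G6), the elements (G2) generate all permutations of the three slots; one of them sends $p_0z\mapsto p_iz$ and $p_1z\mapsto p_jz$, and it conjugates $\tau(p_0\hat r,p_1)$ to $\tau(p_i\hat r,p_j)$.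

\subsection{Packing and unpacking}
Let $t_1,\dots,t_D$ list all elements of all groups $T_\varphi$ and $T_r$, group by group, so that $D=60(|\Sigma_1|+M)$. Put
\[
L=2N+1,\qquad m_i=3^iL,\qquad d=\prod_{i=1}^Da^{m_i}t_ia^{-m_i},\qquad b=b_0d .
\]
For $I\subset\mathbb Z$ write $\Delta_I=\bigsqcup_{n\in I}\Delta_n$, and let $[n\pm N]$ be the set of integers from $n-N$ to $n+N$. The $i$-th factor of $d$ is supported in $\Delta_{[m_i\pm N]}$. These sets are pairwise disjoint and, as $m_i>N$, disjoint from $\Delta_0$. So $d'=b_0db_0$ is supported in $\Delta_0$, and $b^2=d'd$. Powers of $3$ are chosen so that different translates of the support of $b^2$ overlap only where we want them to (Figure~\ref{fig:pack}).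

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.58cm,y=0.95cm,
  blk/.style={draw,fill=white,minimum width=0.58cm,minimum height=0.5cm,inner sep=0pt}]
\fill[gray!25] (-0.5,-0.4) rectangle (0.5,1.4);
\draw (-10,2)--(10,2); \draw (-10,1)--(10,1); \draw (-10,0)--(10,0);
\node[left] at (-10,2) {$b^2$}; \node[left] at (-10,1) {$v_1$}; \node[left] at (-10,0) {$v_2$};
\fill (0,2) circle (2pt) node[above] {$d'$};
\node[blk] at (3,2) {$t_1$}; \node[blk] at (9,2) {$t_2$};
\fill (-3,1) circle (2pt) node[above] {$d'$};
\node[blk] at (0,1) {$t_1$}; \node[blk] at (6,1) {$t_2$};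
\fill (-9,0) circle (2pt) node[above] {$d'$};
\node[blk] at (-6,0) {$t_1$}; \node[blk] at (0,0) {$t_2$};
\node at (-9,-0.75) {$-9L$}; \node at (-6,-0.75) {$-6L$}; \node at (-3,-0.75) {$-3L$};
\node at (0,-0.75) {$0$}; \node at (3,-0.75) {$3L$}; \node at (6,-0.75) {$6L$}; \node at (9,-0.75) {$9L$};
\end{tikzpicture}
\caption{Supports along the sequence $\Delta_n$, drawn for two packed elements. The horizontal coordinate is $n$, a box covers $L=2N+1$ consecutive sets $\Delta_n$, a dot covers one, and labels name factors up to conjugation by a power of $a$. The conjugates $v_i=a^{-m_i}b^2a^{m_i}$ are translates of $b^2$ by $-3L$ and $-9L$. They overlap only in the shaded block, so $[v_1,v_2]=[t_1,t_2]$.}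
\label{fig:pack}
\end{figure}

\begin{proposition}\label{prop:unpack}
The group $\langle a,b\rangle$ contains $b_0$ and all $t_i$. Hence $\Gamma\subset\langle a,b\rangle$.
\end{proposition}

\begin{proof}
Put $v_i=a^{-m_i}b^2a^{m_i}$. It is the product of the commuting elements $a^{-m_i}d'a^{m_i}$ and $a^{m_l-m_i}t_la^{m_i-m_l}$, $1\le l\le D$. The factor with $l=i$ is $t_i$. So $v_i=t_iv_i'$, where $v_i'$ is supported in $\Delta_{I_i}$ with
\[
I_i=\{-m_i\}\cup\bigcup_{l\ne i}[(m_l-m_i)\pm N].
\]
All $m_l$ are multiples of $L=2N+1$. Hence two sets of the form $\{n\}$ or $[n\pm N]$, centered at different multiples of $L$, are disjoint, and it is enough to compare centers. The centers in $I_i$ are nonzero, so $I_i\cap[0\pm N]=\emptyset$. For $i\ne j$ we claim $I_i\cap I_j=\emptyset$. There are three kinds of pairs.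
\begin{itemize}
\item $-m_i\ne-m_j$.
\item If $-m_i=m_l-m_j$, then $3^l+3^i=3^j$. In base $3$ the left side has digit sum $2$ and the right side has digit sum $1$. The same holds with $i$ and $j$ exchanged.
\item If $m_l-m_i=m_{l'}-m_j$ with $l\ne i$, then $3^l+3^j=3^{l'}+3^i$. By uniqueness of base-$3$ expansions, $\{l,j\}=\{l',i\}$ as multisets. As $l\ne i$, we get $l=l'$ and then $j=i$, a contradiction.
\end{itemize}
So for $i\ne j$ the element $v_i'$ commutes with $t_i,t_j,v_j'$, and $v_j'$ commutes with $t_i,t_j$. Both are therefore central in $\langle t_i,t_j,v_i',v_j'\rangle$, and $[v_i,v_j]=[t_i,t_j]$; for $i=j$ both sides are $1$. Thus $\langle a,b\rangle$ contains all commutators $[t_i,t_j]$. Each group $T_\varphi$ or $T_r$ is perfect and all its elements are listed, so $\langle a,b\rangle$ contains it. Then $d\in\langle a,b\rangle$ and $b_0=bd^{-1}\in\langle a,b\rangle$. The last claim follows from \eqref{eq:star}.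
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The elements $a$ and $b_0$ have constant cocycle, and all $t_i$ lie in $H_Q$. So $d$ and $b=b_0d$ lie in $H_Q$, and $\langle a,b\rangle\le H_Q$. If $Q\ne1$, then $\langle a,b\rangle\ne V$ by Lemma~\ref{lem:proper}. If $Q=1$, then $\langle a,b\rangle=V$ by Propositions~\ref{prop:unpack} and~\ref{prop:main}(b).

Apply this to the tuples $R=R_i$ of Lemma~\ref{lem:family}, and let $b^{(i)}$ be the resulting element. The elements $a,b_0$, the set $\Sigma_1$, the groups $T_\varphi$, the maps $\chi,\chi_*$ and the numbers $N$, $D$, $m_1,\dots,m_D$ do not depend on $i$; for $D$ this uses that all $R_i$ have $M$ entries. They are finitely many tables and integers, fixed once. The tables of the elements of $T_r$ are computed from $r$ and these data. So a table of $b^{(i)}$ is computable from $i$, and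
\[
\langle a,b^{(i)}\rangle=V\iff U/\langle\langle R_i\rangle\rangle=1 .
\]
By Lemma~\ref{lem:family}, every $\Sigma^0_1$ set many-one reduces to $\{b:\langle a,b\rangle=V\}$. This set is $\Sigma^0_1$ by the search described in Section~\ref{sec:intro}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birget}
Jean-Camille Birget, \emph{The groups of Richard Thompson and complexity}, arXiv:math/0204292 (2002).

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\end{thebibliography}
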